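# Balanced presentations of finite groups with $4$-periodic cohomology

## 1. The relation $gw^sg^{-1}=w^{s+1}$

Everything explicit in this lecture grows from one relation between two elements $g,w$ of a group:
$$g\,w^s g^{-1}=w^{s+1}.\tag{1}$$
In a group where $w$ has odd order $d=2s+1$ and $g$ inverts $w$, relation (1) holds, because $w^{s+1}=w^{-s}$. It is therefore a disguised form of $gwg^{-1}=w^{-1}$. The disguise makes it stronger in one respect.

**Lemma 1.** Suppose (1) holds in some group, with $s\ge 0$ and $d=2s+1$.

1. If $g$ commutes with $w^\ell$ for some $\ell\in\mathbb Z$, then $w^\ell=1$.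
2. If $w^d=1$, then $gwg^{-1}=w^{-1}$.

**Proof.** For 1, take $\ell$-th powers in (1): $gw^{s\ell}g^{-1}=w^{(s+1)\ell}$. The left side is $w^{s\ell}$, since $g$ commutes with $w^{\ell}$. Cancel to get $w^\ell=1$. For 2, $w^d=1$ gives $w^{s+1}=w^{-s}$, so $gw^sg^{-1}=w^{-s}$, and it also gives $w=w^{d-2s}=(w^s)^{-2}$. Hence $gwg^{-1}=(w^{-s})^{-2}=w^{2s}=w^{-1}$. $\square$

So (1) kills every power of $w$ that happens to commute with $g$. The relation is useful for saving relators. Consider the group $C_b\rtimes C_N$, with $b$ odd, $N$ even, and a generator $y$ of $C_N$ inverting a generator $x$ of $C_b$. The obvious presentation $\langle x,y\mid x^b,\ y^N,\ yxy^{-1}=x^{-1}\rangle$ has two generators and three relators. We would like two relators.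

A natural attempt is to merge the first two: $\langle x,y\mid y^N=x^b,\ yxy^{-1}=x^{-1}\rangle$. Here $x^b=y^N$ commutes with $y$, so $x^b=x^{-b}$ and $x^{2b}=1$, and no more than that. Indeed, inversion on $C_{2b}=\langle x\rangle$ fixes $x^b$ and its $N$-th power is the identity, so there is a cyclic extension of $C_{2b}$ of order $2bN$ with these relations. The merged group is twice too big, and the surviving element is the involution $x^b$. Relation (1) removes it.

**Proposition A.** Let $b=2s+1$ be odd and $N$ even. Then $\langle x,y\mid y^N=x^b,\ yx^sy^{-1}=x^{s+1}\rangle\cong C_b\rtimes C_N$ with $y$ acting by $-1$.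

**Proof.** Both relations hold in $C_b\rtimes C_N$, since there $y^N=1=x^b$ and $x^{s+1}=x^{-s}$. So $C_b\rtimes C_N$ is a quotient of the presented group. Conversely, in the presented group $x^b=y^N$ commutes with $y$. Lemma 1.1 with $g=y$, $w=x$, $\ell=b$ gives $x^b=1$, hence $y^N=1$. Lemma 1.2 gives $yxy^{-1}=x^{-1}$. Every element is then $x^iy^j$ with $0\le i<b$, $0\le j<N$, so the order is at most $bN$, and the quotient map is an isomorphism. $\square$

For instance, $b=3$, $N=2$ gives $S_3=\langle x,y\mid y^2=x^3,\ yxy^{-1}=x^2\rangle$.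

The argument at the end will be used again. By von Dyck's theorem, if elements of a finite group $G$ generate $G$ and satisfy the relations of a presentation of $\Gamma$, then $G$ is a quotient of $\Gamma$. If also $|\Gamma|\le|G|$, then $\Gamma\cong G$.

## 2. Balanced presentations and the $4$-periodicity hypothesis

**Definition (deficiency).** The deficiency of a finite presentation $\langle s_1,\dots,s_n\mid r_1,\dots,r_m\rangle$ is $n-m$. The presentation is balanced if the deficiency is $0$.

**Definition (Tate cohomology).** For a finite group $G$, $\hat H^i(G;\mathbb Z)$ is $H^i(G;\mathbb Z)$ for $i\ge1$, is $\mathbb Z/|G|$ for $i=0$, is $0$ for $i=-1$, and is $H_{-i-1}(G;\mathbb Z)$ for $i\le-2$. It is a graded ring under cup product, with unit $1\in\hat H^0$. Restriction to a subgroup is a ring homomorphism.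

**Definition ($4$-periodic).** $G$ has $4$-periodic cohomology if there is $e_G\in\hat H^4(G;\mathbb Z)$ such that cup product with $e_G$ gives isomorphisms $\hat H^i(G;\mathbb Z)\to\hat H^{i+4}(G;\mathbb Z)$ for all $i\in\mathbb Z$. Equivalently, $\hat H^i(G;\mathbb Z)\cong\hat H^{i+4}(G;\mathbb Z)$ for all $i$.

For example, $\hat H^i(C_n;\mathbb Z)$ is $\mathbb Z/n$ for $i$ even and $0$ for $i$ odd, so cyclic groups are $4$-periodic. Every finite fundamental group of a closed $3$-manifold has a balanced presentation and has $4$-periodic cohomology. One such group is $Q_8$, which acts freely by left multiplication on the sphere $S^3$ of unit quaternions. The question, from John Nicholson, "On CW-complexes over groups with periodic cohomology", arXiv:1905.12018 (2019), is whether the cohomological property alone suffices.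

**Conjecture.** If $G$ has $4$-periodic cohomology, then $G$ has a balanced presentation.

The answer is yes, and two generators are enough.

**Theorem 1.** Every finite group with $4$-periodic cohomology has a presentation with $n$ generators and $n$ relators for some $n\le2$.

Here are some cases by hand. The cyclic group $C_n$ is $\langle x\mid x^n\rangle$. For $Q_8=\langle x,y\mid yxy^{-1}=x^{-1},\ x^2=y^2\rangle$ two relators suffice because $x^2=y^2$ commutes with $y$, so $x^2=x^{-2}$; then $x^4=1$ and the order is at most $4\cdot 2$. This time the extra involution of Section 1 is wanted.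

A non-example shows what could go wrong. If a finite group $G$ has a balanced presentation, let $X$ be its presentation complex. Then $\chi(X)=1$, $H_1(X)=G^{ab}$ is finite, and $H_2(X)$ is free abelian (a group of cellular $2$-cycles). So $1=\chi(X)=1-0+\operatorname{rank}H_2(X)$ forces $H_2(X)=0$. By Hopf, $H_2(X)\to H_2(G)$ is onto, so
$$\text{a finite group with a balanced presentation has } H_2(G;\mathbb Z)=0.\tag{2}$$
Since $H_2(C_2\times C_2)\cong C_2$ by Künneth, $C_2\times C_2$ has no balanced presentation. For a $4$-periodic $G$ this obstruction vanishes: $H_2(G)=\hat H^{-3}(G)\cong\hat H^1(G)=\mathrm{Hom}(G,\mathbb Z)=0$. The vanishing of $H_2$ does not produce a presentation, though. The proof classifies the groups and then writes presentations down.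

## 3. The five families

**Conventions.** $C_n$ is cyclic of order $n$, and $D_{2n}$ is dihedral of order $2n$. For $k\ge3$, $Q_{2^k}=\langle x,y\mid yxy^{-1}=x^{-1},\ x^{2^{k-2}}=y^2\rangle$ has order $2^k$; here $x$ has order $2^{k-1}$ and $y^2$ has order $2$. $O^*=\langle x,y\mid x^4=y^3=(xy)^2\rangle$ is the binary octahedral group, of order $48$ (Coxeter–Moser). The common value is written $-1$; it is central of order $2$ and is the only involution. Recall that $O^*/\{\pm1\}\cong S_4$. The preimage of $V_4\lhd S_4$ has order $8$, a single involution and a non-cyclic quotient, so it is $Q_8$; and $O^*/Q_8\cong S_4/V_4\cong S_3$. Finally, $O(G)$ is the largest normal subgroup of odd order in $G$.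

**Definition (the fiber product).** For $r$ odd, $O^*\times_{S_3}D_{6r}$ is the group of pairs with equal image in $S_3$, for the surjections $O^*\to O^*/Q_8\cong S_3$ and $D_{6r}\to D_{6r}/C_r\cong S_3$. Its order is $48\cdot 6r/6=48r$.

The choice of identifications with $S_3$ does not matter up to isomorphism. Two choices differ by an automorphism of $S_3$, which is inner, hence induced by an inner automorphism of $O^*$. Example: for $r=1$, $D_6\to S_3$ is an isomorphism and the fiber product is $O^*$.

**Theorem 2 (classification).** A finite group has $4$-periodic cohomology if and only if it is one of: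

* (I) cyclic, or $C_b\rtimes C_N$ with $b\ge3$ odd, $N$ even, $\gcd(b,N)=1$, a generator of $C_N$ acting by $-1$;
* (II) $(C_e\times C_a\times C_b\times C_c)\rtimes Q_{2^k}$, $k\ge3$, with $e,a,b,c$ odd and pairwise coprime, where $Q_{2^k}=\langle x,y\rangle$ acts on the four factors by $\pm1$ with $(x,y)\mapsto(+,+),(+,-),(-,+),(-,-)$ respectively;
* (III) $(Q_8\rtimes C_{3^k})\times C_e$, $k\ge1$, $\gcd(e,6)=1$, with $C_{3^k}$ acting through a group of order $3$;
* (IV) $(O^*\times_{S_3}D_{6r})\times C_e$, $r$ and $e$ odd, $\gcd(e,6r)=1$;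
* (V) $SL_2(5)\times C_e$, $\gcd(e,30)=1$.

In (III) the group $Q_8\rtimes C_{3^k}$ is unique up to isomorphism. Indeed $\mathrm{Aut}(Q_8)\cong S_4$, and all elements of order $3$ in $S_4$ (the $3$-cycles) are conjugate. Hence any two homomorphisms $C_{3^k}\to\mathrm{Aut}(Q_8)$ with image of order $3$ are conjugate under $\mathrm{Aut}(Q_8)$, so they give isomorphic semidirect products. For $k=1$ it is $SL_2(3)$.

Theorem 1 needs only the "only if" half, proved in Section 7. Sections 4–6 give two-relator presentations of (II)–(V). Proposition A has already handled the non-cyclic groups in (I). The "if" half of Theorem 2 is in Section 9.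

## 4. Quaternion quotient: one relation that conjugates into two

The groups in (II) will be recognized as instances of the following group. Let $d=2s+1$ be odd, and consider
$$R=\langle x,y\mid yxy^{-1}=x^{-1},\ x^n=y^{2e}\rangle,\qquad G=C_d\rtimes R,\quad xwx^{-1}=w^{-1},\ ywy^{-1}=w^r,$$
with $w$ a generator of $C_d$. The obvious presentation of $G$ has three generators $w,x,y$ and five relators: $w^d$, $xwx^{-1}=w^{-1}$, $ywy^{-1}=w^r$, $yxy^{-1}=x^{-1}$, $x^n=y^{2e}$.

The trick of Section 1 saves one relator. Take
$$xw^sx^{-1}=w^{s+1},\qquad yxy^{-1}=x^{-1},\qquad ywy^{-1}=w^r,\qquad x^ny^{-2e}=w^{rd}.$$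
All four hold in $G$. In the group they present, $y^2$ commutes with $x$, so $x^ny^{-2e}=w^{rd}$ commutes with $x$, and Lemma 1.1 gives $w^{rd}=1$. Hence $x^n=y^{2e}$; also $yw^dy^{-1}=w^{rd}=1$ gives $w^d=1$, and Lemma 1.2 gives $xwx^{-1}=w^{-1}$. This is a presentation of $G$ with three generators and four relators, still one too many. The approach stops here: each of the three pairs of generators uses a conjugation relation, and the fourth relation was already merged once.

The way past this is to fuse the last two relations into one whose conjugate by $x$ separates them again. Conjugation by $x$ exchanges the exponents $s$ and $s+1$ in suitable places and leaves $x^ny^{-2e}$ fixed. So impose $yw^{s+1}y^{-1}w^{rs}=x^ny^{-2e}$, which holds in $G$, and compare it with its conjugate. That gives three generators and three relators. A change of generator then turns $yxy^{-1}=x^{-1}$ into a definition of $w$, and $w$ can be eliminated.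

**Proposition B.** Let $d=2s+1\ge1$ be odd, let $n,e\ge1$, and let $r\in\mathbb Z$ be prime to $d$ with $r^{2e}\equiv(-1)^n\pmod d$. Let $G=C_d\rtimes R$, where $R=\langle x,y\mid yxy^{-1}=x^{-1},\ x^n=y^{2e}\rangle$ and, for a generator $w$ of $C_d$, $xwx^{-1}=w^{-1}$ and $ywy^{-1}=w^r$. Then $|G|=4nde$, and $G$ has the presentation with generators $x,u$ and the two relations
$$\text{(i)}\ \ xw^sx^{-1}=w^{s+1},\qquad\text{(ii)}\ \ yw^{s+1}y^{-1}w^{rs}=x^ny^{-2e},$$
where $w:=u^{-1}xux$ and $y:=uw^{s+1}$ are abbreviations.

**Proof.** Let (iii) denote the relation $yxy^{-1}=x^{-1}$. It is equivalent to $y^{-1}xy=x^{-1}$ and to $xy=yx^{-1}$.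

**Step 1: the group $G$ exists and has order $4nde$.** In $R$, $x^n=y^{2e}$ commutes with $y$, so $x^n=x^{-n}$ and $x^{2n}=1$. Thus $R$ is presented as a cyclic extension of $C_{2n}=\langle x\rangle$, with $y$ acting by inversion and $y^{2e}=x^n$. Such an extension exists if the automorphism fixes $x^n$ and its $2e$-th power is conjugation by $x^n$, that is, the identity. Inversion satisfies both. So $|R|=2n\cdot2e=4ne$. Sending $x\mapsto-1$, $y\mapsto r$ defines a homomorphism from $R$ to the abelian group $(\mathbb Z/d)^\times$: the first relation becomes $-1=(-1)^{-1}$, the second $(-1)^n=r^{2e}$. Hence $|G|=4nde$.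

**Step 2: $w,x,y\in G$ satisfy (i), (ii), (iii).** In $G$, $xw^sx^{-1}=w^{-s}=w^{s+1}$. Next, $yw^{s+1}y^{-1}w^{rs}=w^{r(s+1)+rs}=w^{rd}=1=x^ny^{-2e}$. And (iii) holds in $R$. So $G$ is a quotient of $\Gamma_3:=\langle w,x,y\mid\text{(i), (ii), (iii)}\rangle$.

**Step 3: in $\Gamma_3$, relation (ii) splits.** By (iii), $y^2$ commutes with $x$, so $\kappa:=x^ny^{-2e}$ commutes with $x$. We conjugate (ii) by $x$, factor by factor. From $xy=yx^{-1}$ and (i) in the form $x^{-1}w^{s+1}x=w^s$,
$$x\,(yw^{s+1}y^{-1})\,x^{-1}=y\,(x^{-1}w^{s+1}x)\,y^{-1}=yw^sy^{-1},\qquad xw^{rs}x^{-1}=w^{r(s+1)}.$$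
Therefore
$$yw^{s+1}y^{-1}\,w^{rs}=\kappa=yw^sy^{-1}\,w^{r(s+1)}.$$
Cancel $yw^sy^{-1}$ on the left and $w^{rs}$ on the right: $ywy^{-1}=w^r$. Substituting back, $\kappa=w^{r(s+1)+rs}=w^{rd}$.

**Step 4: all relations of $G$ hold in $\Gamma_3$.** Since $w^{rd}=\kappa$ commutes with $x$, Lemma 1.1 (with $g=x$) gives $w^{rd}=1$. So $\kappa=1$, that is, $x^n=y^{2e}$. Also $yw^dy^{-1}=w^{rd}=1$, so $w^d=1$, and Lemma 1.2 gives $xwx^{-1}=w^{-1}$. Finally $x^n=y^{2e}$ commutes with $y$ while $y$ inverts $x$, so $x^{2n}=1$.

**Step 5: counting.** The finite group $\langle w\rangle$ is mapped into itself under conjugation by $x$ and by $y$, hence is normal; $\langle w\rangle\langle x\rangle$ is likewise normal. Moreover $y^{2e}\in\langle x\rangle$. So every element of $\Gamma_3$ is $w^ix^jy^l$ with $0\le i<d$, $0\le j<2n$, $0\le l<2e$, and $|\Gamma_3|\le4nde=|G|$. With Step 2, $\Gamma_3\cong G$.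

**Step 6: from three generators to two.** Replace the generator $y$ by $u:=yw^{-(s+1)}$, so $y=uw^{s+1}$. Relation (iii) says $y^{-1}xyx=1$. Using (i) in the form $w^{s+1}x=xw^s$,
$$y^{-1}xyx=w^{-(s+1)}u^{-1}xu\,w^{s+1}x=w^{-(s+1)}\,(u^{-1}xux)\,w^s.$$
So, in the presence of (i), relation (iii) is equivalent to $u^{-1}xux=w^{s+1}w^{-s}=w$. Replace (iii) by this relation; it expresses $w$ in $x$ and $u$, so it can be deleted together with the generator $w$. What remains is exactly the presentation with generators $x,u$ and relations (i), (ii), with $w=u^{-1}xux$ and $y=uw^{s+1}$ as abbreviations. $\square$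

**Corollary B.** Every group in (II) has a presentation with two generators and two relators.

**Proof.** The aim is to absorb $C_a$ and $C_e$ into $x$ and $y$. Let $G$ be as in (II), let $\alpha,\epsilon$ generate $C_a,C_e$, let $w$ generate $C_d:=C_b\times C_c$ with $d=bc$, and put
$$n=2^{k-2}a\ \text{(even, as } k\ge3),\qquad x'=x\alpha,\qquad y'=y\epsilon.$$
Here $x$ commutes with $\alpha$, $y$ inverts $\alpha$, and $C_e$ is central in $G$. So $y'x'y'^{-1}=x^{-1}\alpha^{-1}=x'^{-1}$. Since $\alpha^n=1$, $\epsilon^{2e}=1$, $y^4=1$ and $a,e$ are odd,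
$$x'^{\,n}=x^n=(x^{2^{k-2}})^a=y^{2a}=y^2=y^{2e}=y'^{\,2e}.$$
Since $x$ inverts both $C_b$ and $C_c$, $x'wx'^{-1}=w^{-1}$. Since $y$ fixes $C_b$ and inverts $C_c$, $y'wy'^{-1}=w^r$ with $r\equiv1\pmod b$, $r\equiv-1\pmod c$. So $r$ is prime to $d$ and $r^{2e}\equiv1\equiv(-1)^n\pmod d$. The elements $x',y',w$ generate $G$: $x$ has $2$-power order, $\alpha$ has odd order and they commute, so $x,\alpha\in\langle x'\rangle$; likewise $y,\epsilon\in\langle y'\rangle$.

The group $C_d\rtimes R$ of Proposition B with these parameters is presented by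
$$\langle x,y,w\mid w^d,\ xwx^{-1}=w^{-1},\ ywy^{-1}=w^r,\ yxy^{-1}=x^{-1},\ x^n=y^{2e}\rangle,$$
so by von Dyck's theorem it maps onto $G$. The orders agree: $4nde=2^ka\,bc\,e=|G|$. Hence $G\cong C_d\rtimes R$, and Proposition B applies. $\square$

Example: $k=3$, $a=3$, $b=5$, $c=e=1$ gives a group of order $120$. Here $n=6$, $d=5$, $s=2$, $r=1$, and the relations are $xw^2x^{-1}=w^3$ and $yw^3y^{-1}w^2=x^6y^{-2}$ with $w=u^{-1}xux$, $y=uw^3$.

## 5. Octahedral quotient: a shifted version of (1)

For $r=e=1$ the group in (IV) is $O^*$. With $M=xy$, $Y=y$ its presentation reads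
$$O^*=\langle M,Y\mid M^2=(MY^{-1})^4,\ M^2=Y^3\rangle.$$
Now let $r$ be larger and $e=1$. We shall see that $G$ has generators $M,Y$ with $M^2=z$, the central involution coming from $-1$, and $Y^3=z\rho$, where $\rho$ has order $r$ and $M\rho M^{-1}=\rho^{-1}$. So $M^2=Y^3$ must be relaxed. With $q=Y^3$ and $r=2i+1$, relation (1) suggests $Mq^iM^{-1}=q^{i+1}$. In $G$ the left side is $z^i\rho^{-i}$ and the right side is $z^{i+1}\rho^{i+1}$. The $\rho$-parts agree, since $\rho^{2i+1}=1$, but the two sides differ by the factor $z$. So the relation is false in $G$, and it is repaired by inserting $M^2=z$: the relation $MY^{3i}M=Y^{3(i+1)}$ is true. To accommodate $C_e$, we shift the exponent by $e$ instead of $1$.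

**Proposition C.** Let $r,e\ge1$ be odd with $\gcd(e,6r)=1$. Then $G=(O^*\times_{S_3}D_{6r})\times C_e$, of order $48re$, has the presentation
$$\Gamma=\langle M,Y\mid M^2=(MY^{-1})^4,\quad MY^{3(r-e)/2}M^{2e-1}=Y^{3(r+e)/2}\rangle.$$

**Proof.** Put $i=(r-e)/2$ and $j=(r+e)/2$. These are integers with
$$i+j=r,\qquad j-i=e,\qquad r-2i=e.\tag{3}$$

**Step 1: generators of the fiber product.** Let $G_0=O^*\times_{S_3}D_{6r}$. Take generators $x_0,y_0$ of $O^*$ with $x_0^4=y_0^3=(x_0y_0)^2=-1$. Since $-1\in Q_8$, their images in $S_3$ satisfy $\bar y_0^3=\bar x_0^4=1$, and they generate the non-cyclic group $S_3$. So $\bar y_0$ has order $3$ and $\bar x_0$ has order $2$. Choose a generator $\omega$ of $C_{3r}\le D_{6r}$ over $\bar y_0$ (if one generator maps to $\bar y_0^{-1}$, its inverse maps to $\bar y_0$) and a reflection $\sigma\in D_{6r}$ over $\bar x_0$. Put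
$$x=(x_0,\sigma),\quad Y_0=(y_0,\omega),\quad m=xY_0,\quad z=(-1,1),\quad\rho=(1,\omega^3).$$
All lie in $G_0$, as $\omega^3\in C_r$. Then $z$ is central of order $2$ and $\rho$ has order $r$. Also $x^4=(-1,\sigma^4)=z$; since $\sigma\omega$ is a reflection, $m^2=(-1,(\sigma\omega)^2)=z$ and $m\rho m^{-1}=\rho^{-1}$; and $Y_0^3=(-1,\omega^3)=z\rho$.

The elements $x,Y_0$ generate $G_0$: they surject onto $O^*$, and $Y_0^6=\rho^2$ generates $\ker(G_0\to O^*)=\langle\rho\rangle$ because $r$ is odd. The order of $y_0$ is $6$ (as $y_0^3=-1$ and $\bar y_0$ has order $3$), so $Y_0$ has order $\mathrm{lcm}(6,3r)=6r$.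

**Step 2: $G$ is a quotient of $\Gamma$.** Let $\zeta$ generate $C_e$, and put $Y=Y_0\zeta$, $X=x\zeta$, $M=XY=m\zeta^2$. Then $MY^{-1}=X$ and
$$M^2=z\zeta^4=X^4=(MY^{-1})^4.$$
Further $Y^3=z\rho\zeta^3$ and $M^{2e}=z^e\zeta^{4e}=z^e$. Hence
$$MY^{3i}M^{2e-1}=(MY^{3i}M^{-1})M^{2e}=z^i\rho^{-i}\zeta^{3i}\,z^e=z^{i+e}\rho^{-i}\zeta^{3i}=z^j\rho^j\zeta^{3j}=Y^{3j},$$
using $i+e=j$, then $\rho^{-i}=\rho^{j}$ (as $i+j=r$), then $\zeta^{3i}=\zeta^{3j}$ (as $j-i=e$). So both relations hold. Since the orders $6r$ and $e$ of the commuting elements $Y_0$ and $\zeta$ are coprime, both lie in $\langle Y\rangle$. So $\langle M,Y\rangle$ contains $\zeta$, $Y_0$, $m$ and $x=mY_0^{-1}$, hence is $G$.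

**Step 3: two central elements of $\Gamma$.** From now on we work in $\Gamma$. The element $z_1:=M^2=(MY^{-1})^4$ commutes with $M$ and $MY^{-1}$, which generate $\Gamma$, so it is central. Put $q=Y^3$. As $M^{2e-1}=M^{-1}z_1^e$, the second relation reads
$$Mq^iM^{-1}=q^jz_1^{-e}.\tag{4}$$
Conjugate (4) by $M$. The left side becomes $M^2q^iM^{-2}=q^i$, so $Mq^jM^{-1}=q^iz_1^e$. Multiplying this with (4), $Mq^{i+j}M^{-1}=q^{i+j}$. So $q^r$ commutes with $M$, and it commutes with $Y$. Thus $z_2:=q^r$ is central.

**Step 4: $M$ inverts $q$ up to a central factor.** The number $\gcd(i,r)$ divides $r-2i=e$, hence divides $\gcd(e,r)=1$. Choose $\alpha,\beta\in\mathbb Z$ with $\alpha i+\beta r=1$. Then $q=q^{\alpha i}z_2^\beta$, and by (4)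
$$MqM^{-1}=q^{\alpha j}z_1^{-\alpha e}z_2^\beta .$$
Here $q^{\alpha j}=q^{\alpha r-\alpha i}=z_2^\alpha q^{-\alpha i}$ and $q^{-\alpha i}=q^{-1+\beta r}=q^{-1}z_2^{\beta}$. Therefore
$$MqM^{-1}=q^{-1}c,\qquad c:=z_1^{-\alpha e}z_2^{\alpha+2\beta}\ \text{ central}.\tag{5}$$

**Step 5: relations among the central elements.** The $i$-th power of (5), compared with (4), gives $q^{-i}c^i=q^jz_1^{-e}$, that is, $c^i=z_2z_1^{-e}$. The $r$-th power of (5) gives $z_2=z_2^{-1}c^r$, that is, $c^r=z_2^2$. By (3),
$$c^e=c^{r-2i}=z_2^2\,(z_2z_1^{-e})^{-2}=z_1^{2e}.$$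

**Step 6: a normal subgroup of order at most $re$.** Put $k=cz_1^{-2}$, which is central, and $q'=qz_1^{-1}$. Then $k^e=c^ez_1^{-2e}=1$. By (5), $Mq'M^{-1}=q^{-1}cz_1^{-1}=q'^{-1}cz_1^{-2}=q'^{-1}k$. Clearly $q'$ commutes with $Y$. Since $z_2=c^iz_1^e$ and $e-r=-2i$,
$$q'^{\,r}=z_2z_1^{-r}=c^iz_1^{e-r}=c^iz_1^{-2i}=k^i.$$
So $N=\langle q',k\rangle$ is abelian, with elements $q'^{\,a}k^b$, $0\le a<r$, $0\le b<e$; thus $|N|\le re$. Conjugation by $M$ and by $Y$ maps the finite group $N$ into itself, so $N$ is normal.

**Step 7: counting.** In $\Gamma/N$ we have $q=z_1$, so $Y^3=z_1=M^2=(MY^{-1})^4$. With $S=MY^{-1}$, so that $M=SY$, this says $S^4=Y^3=(SY)^2$. So $\Gamma/N$ is a quotient of $O^*$, and $|\Gamma|\le48\,re=|G|$. With Step 2, $\Gamma\cong G$. $\square$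

Example: $r=3$, $e=1$ gives $\langle M,Y\mid M^2=(MY^{-1})^4,\ MY^3M=Y^6\rangle$, of order $144$.

## 6. Tetrahedral and icosahedral quotients: central extensions of $A_4$ and $A_5$

The presentation $\langle s,t\mid s^3=t^5,\ (st)^2=s^3\rangle$ defines $SL_2(5)$, as Proposition D below confirms. To reach $SL_2(5)\times C_e$ one might try to multiply $s$ and $t$ by powers of a generator of $C_e$ and keep the relations, as in Section 5. This fails for every $e>1$. The relations would force exponents $f,g$ modulo $e$ with $3f\equiv5g$ and $2(f+g)\equiv3f$. Then $f\equiv2g$, so $6g\equiv5g$, $g\equiv0$ and $f\equiv0$. The reason is that the abelianization of this group has order $6+10-15=1$. So we change the exponents until the determinant is $e$; the vanishing (2) of $H_2$ controls everything else.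

**Facts used here.** Schur's theorem: if $[H:Z(H)]<\infty$, then $[H,H]$ is finite. The group $\langle S,T\mid S^3,T^p,(ST)^2\rangle$ is $A_4$ for $p=3$ and $A_5$ for $p=5$. $H_2(A_4)\cong H_2(A_5)\cong C_2$. $SL_2(5)$ is the universal central extension of $A_5$. For a central extension $A\to H\to H/A$ there is an exact sequence $H_2(H)\to H_2(H/A)\to A\to H^{ab}\to(H/A)^{ab}\to0$. Schur–Zassenhaus: a normal subgroup whose order and index are coprime has a complement. Coprime action: if $L$ acts on a finite abelian group $Q$ with $\gcd(|L|,|Q|)=1$, then $Q=[Q,L]\times C_Q(L)$.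

**Proposition D.** The groups $(Q_8\rtimes C_{3^k})\times C_e$ of (III) and $SL_2(5)\times C_e$ of (V) have presentations of the form
$$H=\langle s,t\mid s^3=t^p,\ (s^\beta t^\gamma)^2=s^{3\delta}\rangle,$$
with $p=3$ and $p=5$ respectively, and parameters as follows.

* $p=5$: integers with $6\gamma+10\beta-15\delta=e$. These exist since $\gcd(6,10,15)=1$, and $\gcd(e,30)=1$ forces $5\nmid\gamma$ and $3\nmid\beta$.
* $p=3$: $\delta=1$; $(\beta,\gamma)=(e,\frac{3-e}2)$ if $k=1$; $(\beta,\gamma)=(1,\frac{1+3^{k-1}e}2)$ if $k\ge2$. In both cases $3\nmid\beta\gamma$ and $2\gamma+2\beta-3\delta=3^{k-1}e$.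

**Proof.** The parameter claims first. For $p=5$, if $5\mid\gamma$ then $5\mid e$, and if $3\mid\beta$ then $3\mid e$; both are excluded. For $p=3$, $e$ is odd and prime to $3$, so $\gamma$ is an integer. If $k=1$: $2\gamma=3-e$ is prime to $3$, and $2\gamma+2\beta-3=3-e+2e-3=e$. If $k\ge2$: $2\gamma=1+3^{k-1}e$ is prime to $3$, and $2\gamma+2\beta-3=1+3^{k-1}e+2-3=3^{k-1}e$.

**Step 1: $H/A$ for $A=\langle s^3\rangle$.** The element $h=s^3=t^p$ commutes with $s$ and $t$, so $A=\langle h\rangle$ is central. Then $H/A=\langle s,t\mid s^3,t^p,(s^\beta t^\gamma)^2\rangle$. Since $3\nmid\beta$ and $p\nmid\gamma$, the elements $S=s^\beta$, $T=t^\gamma$ generate the factors of $C_3*C_p$. So $H/A=\langle S,T\mid S^3,T^p,(ST)^2\rangle$, which is $A_4$ for $p=3$ and $A_5$ for $p=5$.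

**Step 2: $H$ is finite.** The group $H^{ab}$ has relation matrix
$$\begin{pmatrix}3&-p\\2\beta-3\delta&2\gamma\end{pmatrix},\qquad\det=6\gamma+2p\beta-3p\delta,$$
and the determinant is $e$ for $p=5$ and $3(2\gamma+2\beta-3\delta)=3^ke$ for $p=3$. So $H^{ab}$ is finite of that order. Since $[H:Z(H)]\le|H/A|<\infty$, Schur's theorem makes $[H,H]$ finite. So $H$ is finite.

**Step 3: the order of $H$.** $H$ is finite with a balanced presentation, so $H_2(H)=0$ by (2). The exact sequence above becomes
$$0\to H_2(H/A)=C_2\to A\to H^{ab}\to(H/A)^{ab}\to0.$$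
For $p=5$, $(A_5)^{ab}=1$, so $|A|=2e$ and $|H|=60\cdot2e=120e$. For $p=3$, $(A_4)^{ab}=C_3$, so $|A|=2\cdot3^ke/3=2\cdot3^{k-1}e$ and $|H|=12\,|A|=8\cdot3^ke$.

**Step 4: identification for $p=5$.** Since $A_5$ is perfect, $H=[H,H]A$. As $A$ is central, $[H,H]=[[H,H],[H,H]]$, so $[H,H]$ is perfect. It maps onto $A_5$ with central kernel $[H,H]\cap A$, and its order is $|H|/|H^{ab}|=120$. A perfect central extension of $A_5$ is a quotient of the universal one, $SL_2(5)$, which has order $120$. So $[H,H]\cong SL_2(5)$ and $|[H,H]\cap A|=2$. The subgroup of order $e$ of the cyclic group $A$ has odd order, so it meets $[H,H]$ trivially, and it is central. By counting, $H\cong SL_2(5)\times C_e$.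

**Step 5: the normal $2$-subgroup for $p=3$.** Let $A'$ be the odd part of $A$, of order $3^{k-1}e$, and let $B\lhd H$ be the preimage of $V_4\lhd A_4$. Then $|B/A'|=4\cdot2=8$. By Schur–Zassenhaus, and as $A'$ is central, $B=Q\times A'$ with $|Q|=8$. $Q$ consists of the elements of $2$-power order in $B$, so it is characteristic in $B$ and normal in $H$. In $H/Q$ the image of $A'$ is central with quotient $H/B=C_3$. A central extension of a cyclic group is abelian, so $H/Q$ is abelian. Its order is $3^ke=|H^{ab}|$, so $Q=[H,H]$ and $H/Q=H^{ab}$. The entries of the relation matrix are coprime, since $\gcd(3,2\gamma)=1$; by the Smith normal form $H^{ab}$ is cyclic.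

**Step 6: the complement.** By Schur–Zassenhaus, $H=Q\rtimes L$ with $L\cong C_{3^ke}$. The subgroup of order $e$ of $L$ maps trivially to $H/B=C_3$. So it is an odd-order subgroup of $B=Q\times A'$, hence lies in $A'$ and is central. Since $L$ maps onto $H/B$, the Sylow $3$-subgroup $C_{3^k}$ of $L$ maps onto $H/B=C_3$. An element of order $3$ in $A_4$ acts nontrivially on $V_4$. The $2$-part of $A$ lies in $Q$, so $V_4=B/A=QA/A$. Hence $C_{3^k}$ acts nontrivially on $Q$, and $Q$ has an automorphism of order $3$.

**Step 7: $Q=Q_8$.** Among the groups of order $8$, $\mathrm{Aut}(C_8)$ has order $4$. An automorphism of $C_4\times C_2=\langle a\rangle\times\langle b\rangle$ has at most $4$ choices for the image of $a$ and $2$ for that of $b$ (an involution other than the unique nontrivial square $a^2$). An automorphism of $D_8$ has at most $2$ choices for a rotation of order $4$ and $4$ for a reflection. So none of these has an automorphism of order $3$, and $Q$ is $Q_8$ or $C_2^3$. Suppose $Q=C_2^3$. Coprime action gives $Q=[Q,L]\times C_Q(L)$, and $C_Q(L)\supseteq Q\cap A\ne1$,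 because the $2$-part of $A$ has order $2$ and lies in $Q$. But $Q$ and $L$ are abelian, so $[H,H]=[Q,L]\ne Q$, contradicting Step 5. So $Q=Q_8$.

**Step 8: identification for $p=3$.** Since $3$-subgroups of $\mathrm{Aut}(Q_8)\cong S_4$ have order at most $3$, $C_{3^k}$ acts through a group of order $3$. As the subgroup $C_e$ of $L$ is central, $H\cong(Q_8\rtimes C_{3^k})\times C_e$, and by the uniqueness noted in Section 3 this is the group in (III). $\square$

Examples: for $e=1$, $k=1$ we get $SL_2(3)=\langle s,t\mid s^3=t^3=(st)^2\rangle$. For $Q_8\rtimes C_9$ take $(\beta,\gamma)=(1,2)$. For $p=5$, $e=7$, the solution $\gamma=2$, $\beta=\delta=1$ (as $12+10-15=7$) gives $SL_2(5)\times C_7=\langle s,t\mid s^3=t^5,\ (st^2)^2=s^3\rangle$.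

## 7. Signs on cyclic subgroups, and why there are no other groups

We now show that every group with $4$-periodic cohomology is in the list of Theorem 2.

**Facts used here.** A finite group has periodic cohomology if and only if all its Sylow subgroups are cyclic or generalized quaternion (Cartan–Eilenberg, Ch. XII §11); here only the direction from periodicity to Sylow subgroups is used. If $G$ has periodic cohomology, then $G/O(G)$ is one of $C_{2^k}$ ($k\ge0$), $Q_{2^k}$ ($k\ge3$), $SL_2(3)$, $O^*$, $SL_2(p)$, $TL_2(p)$ ($p\ge5$ prime) (Zassenhaus; Suzuki, Amer. J. Math. 77 (1955); see Wall, *Periodic projective resolutions*, Proc. LMS 39 (1979)). Here $TL_2(p)\supset SL_2(p)$ with index $2$, and $TL_2(p)/\{\pm1\}\cong PGL_2(p)$. Burnside's transfer theorem: if a Sylow $p$-subgroup $P$ of $K$ is central in $N_K(P)$, then $K$ has a normal $p$-complement. Finally, $H_1(SL_2(5))=H_2(SL_2(5))=0$.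

Let $G$ be $4$-periodic with class $e_G$.

**Step 1: automorphisms of cyclic subgroups square to the identity.** Surjectivity of $\hat H^{-4}\to\hat H^0$ gives $f$ with $e_Gf=1$, so $e_G$ is invertible in $\hat H^*(G;\mathbb Z)$. Its restriction to any subgroup is then invertible, so subgroups of $G$ are $4$-periodic. For $C\le G$ cyclic, multiplication by $\mathrm{res}\,e_G$ is an isomorphism $\hat H^0(C)\to\hat H^4(C)$, so $\mathrm{res}\,e_G$ generates $\hat H^4(C;\mathbb Z)\cong\mathbb Z/|C|$.

Let $g\in N_G(C)$ act on $C$ by $v\mapsto v^\lambda$. It acts on $H^2(C;\mathbb Z)=\mathrm{Hom}(C,\mathbb Q/\mathbb Z)$ by $\lambda^{\pm1}$ (the sign depends on conventions). Since $H^4(C;\mathbb Z)$ is generated by the square of a generator of $H^2(C;\mathbb Z)$, $g$ acts on it by $\lambda^{\pm2}$. But $g$ fixes $\mathrm{res}\,e_G$, because conjugation by $g$ is the identity on $\hat H^*(G;\mathbb Z)$. Therefore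
$$\lambda^2\equiv1\pmod{|C|}.\tag{6}$$
If $|C|$ is a power of an odd prime $p$, then $p$ cannot divide both $\lambda-1$ and $\lambda+1$, so $\lambda\equiv\pm1$. Example: in $C_7\rtimes C_3$ a generator of $C_3$ acts by $\lambda=2$, and $4\not\equiv1\pmod7$, so this group is not $4$-periodic.

**Step 2: the odd core is cyclic, and $G$ acts on it by signs.** Let $K=O(G)$ and $m=|K|$. Its Sylow subgroups $P$ are cyclic, having odd order. By (6), $N_K(P)/C_K(P)$ has order at most $2$; it has odd order, so it is trivial, and $P$ is central in $N_K(P)$. By Burnside, $K$ has a normal $p$-complement for every prime $p$. The intersection of these complements is trivial, so $K$ embeds in a product of $p$-groups and is nilpotent. A nilpotent group with cyclic Sylow subgroups is cyclic, so $K$ is cyclic. By (6) applied to each primary part $K_p\ne1$, which is normal in $G$, every $g\in G$ acts on $K_p$ by a sign $\chi_p(g)$. Each $\chi_p$ is a homomorphism, trivial on the abelian group $K$, so it is a character of $\bar G:=G/K$.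

**Step 3: the sign rule passes to $\bar G$.** Let $P$ be a Sylow $p$-subgroup of $G$, $p$ odd, so that $PK/K$ is a Sylow $p$-subgroup of $\bar G$. Let $\Lambda\le G$ be the preimage of $N_{\bar G}(PK/K)$. Then $PK\lhd \Lambda$ and $P$ is a Sylow subgroup of $PK$, so the Frattini argument gives $\Lambda=PK\cdot N_\Lambda(P)=K\,N_\Lambda(P)$. So each element of $N_{\bar G}(PK/K)$ lifts to $N_G(P)$. By (6) the lift acts on the cyclic group $P$ by $\pm1$, so
$$\text{every element of } N_{\bar G}(PK/K) \text{ acts on } PK/K \text{ by } \pm1.\tag{7}$$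
All Sylow $p$-subgroups of $\bar G$ are conjugate, so (7) holds for each of them.

Now we go through the possibilities for $\bar G$.

**Case $\bar G=C_{2^k}$.** By Schur–Zassenhaus, $G=K\rtimes C_{2^k}$. Group the primary parts: $K=C_a\times C_b$, a generator acting trivially on $C_a$ and by $-1$ on $C_b$. If $b=1$, $G=C_a\times C_{2^k}$ is cyclic. If $b>1$, the action is nontrivial, so $k\ge1$, and $G=C_b\rtimes C_{2^ka}$ with a generator of $C_{2^ka}=C_a\times C_{2^k}$ acting by $-1$; also $\gcd(b,2^ka)=1$. This is (I).

**Case $\bar G=Q_{2^k}$.** By Schur–Zassenhaus, $G=K\rtimes Q_{2^k}$. Grouping the primary parts of $K$ by $(\chi_p(x),\chi_p(y))$ gives (II).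

**Case $\bar G=SL_2(3)$.** Here $\bar G^{ab}=C_3$, so all $\chi_p$ are trivial and $K$ is central. The preimage of $Q_8\lhd SL_2(3)$ is, by Schur–Zassenhaus, $K\times Q$ with $Q\cong Q_8$ characteristic in it. So $Q\lhd G$. In $G/Q$ the image of $K$ is central with quotient $G/KQ=SL_2(3)/Q_8=C_3$, so $G/Q$ is abelian. It has odd order $3m$, and its Sylow subgroups are isomorphic to odd Sylow subgroups of $G$, hence cyclic. So $G/Q$ is cyclic of order $3m=3^ke$ with $k\ge1$, $3\nmid e$.

Write $G=Q\rtimes L$ with $L\cong C_{3^ke}$. The subgroup of order $e$ of $L$ maps trivially to $G/KQ=C_3$, so it is an odd-order subgroup of $Q\times K$; hence it lies in $K$ and is central. The Sylow $3$-subgroup of $L$ maps onto $C_3$, so its image in $SL_2(3)$ is a subgroup of order $3$. That subgroup acts nontrivially on $Q_8$: otherwise $SL_2(3)=Q_8\times C_3$, whose abelianization is not $C_3$. So $C_{3^k}$ acts nontrivially on $Q$, and through a group of order $3$ since $\mathrm{Aut}(Q_8)\cong S_4$. This is (III).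

**Case $\bar G=O^*$.** Abelianizing $x^4=y^3=(xy)^2$ (additively) gives $2x=2y$ and $3y=4x=4y$, so $y=0$ and $2x=0$. Thus $\bar G^{ab}=C_2$. Let $\varepsilon:O^*\to\{\pm1\}$ be the nontrivial character. It is the composite $O^*\to S_3\to\{\pm1\}$, so $\ker\varepsilon$ is the preimage of $A_3$ and contains $Q_8$. Each $\chi_p$ is $1$ or $\varepsilon$, so $K=K_0\times K_-$, a product of primary parts, with trivial action on $K_0$ and action by $\varepsilon$ on $K_-$.

*First we show $K_3\le K_-$.* Suppose $K_3\ne1$, and let $P\supseteq K_3$ be a Sylow $3$-subgroup of $G$. Its image in $O^*$ has order $3$ and maps to a subgroup generated by a $3$-cycle in $S_4=O^*/\{\pm1\}$. A transposition inverts this $3$-cycle. A lift of it to $O^*$ normalizes the preimage of $\langle 3\text{-cycle}\rangle$, which is cyclic of order $6$, hence normalizes its Sylow $3$-subgroup $PK/K$ and inverts it. By Step 3 this lift comes from some $g\in N_G(P)$, which acts on $P$ by $\pm1$. It inverts the image of $P$, of order $3$, so it acts on $P$ by $-1$. Thus $g$ inverts $K_3\ne1$,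 so $\chi_3\ne1$, that is, $\chi_3=\varepsilon$.

Put $e=|K_0|$ and $r=|K_-|$. Both are odd and coprime, and $3\nmid e$, so $\gcd(e,6r)=1$.

*Next we find the quotient by $Q_8$.* The preimage of $Q_8\le\ker\varepsilon$ acts trivially on $K$, so it is $K\times Q$ with $Q\cong Q_8$ characteristic in it, and $Q\lhd G$. Let $S=G/Q$, of order $6m$. It contains a copy of $K$, and $S/K=O^*/Q_8=S_3$. The preimage $J$ of $A_3$ in $S$ is the image of the preimage of $\ker\varepsilon$, which centralizes $K$. So $J$ is a central extension of $C_3$ by $K$; it is abelian of odd order $3m$ with cyclic Sylow subgroups, hence cyclic. By Schur–Zassenhaus $S=J\rtimes\langle\tau\rangle$ with $\tau^2=1$. The $3'$-part of $J$ is the $3'$-part of $K$, and $\tau$ acts trivially on $K_0$ and by $-1$ on the $3'$-part of $K_-$. On the cyclic $3$-part of $J$, $\tau$ acts by some $\lambda$ with $\lambda^2=1$, so by $\pm1$, and hence by $-1$, as it inverts the quotient $J/K\cong C_3$. Since $|J|=3er$, we get $S\cong C_e\times D_{6r}$, and $S\to S_3$ has kernel $K=C_e\times C_r$.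

*Finally we assemble.* The map $G\to O^*\times_{S_3}S$, $g\mapsto(gK,gQ)$, is well defined, both coordinates mapping to $G/KQ=S_3$. It is injective since $K\cap Q=1$, and both sides have order $48m=48\cdot6m/6$. As $C_e$ maps trivially to $S_3$,
$$G\cong O^*\times_{S_3}(D_{6r}\times C_e)=(O^*\times_{S_3}D_{6r})\times C_e.$$
This is (IV).

**Case $\bar G=SL_2(p)$, $p\ge5$.** The matrix $\mathrm{diag}(a,a^{-1})$ acts on the upper unipotent Sylow $p$-subgroup by $a^2$. By (7), $a^2=\pm1$, so $a^4=1$ for all $a\in\mathbb F_p^\times$. This group is cyclic of order $p-1$, so $p-1$ divides $4$ and $p=5$. As $SL_2(5)$ is perfect, all $\chi_p$ are trivial and $K$ is central. By universal coefficients, $H_1(SL_2(5))=H_2(SL_2(5))=0$ gives $H^2(SL_2(5);K)=0$. So the central extension splits, and $G\cong SL_2(5)\times C_m$. The Sylow $3$- and $5$-subgroups of $G$ are cyclic and those of $SL_2(5)$ are nontrivial, so $3,5\nmid m$; as $m$ is odd, $\gcd(m,30)=1$. This is (V).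

**Case $\bar G=TL_2(p)$, $p\ge5$.** This case does not occur. The preimage $G_1$ of $SL_2(p)$ in $G$ is $4$-periodic by Step 1. Moreover $O(G_1)=K$: it contains $K$, and it is characteristic in $G_1\lhd G$, so it is a normal odd-order subgroup of $G$ and lies in $K$. By the previous case, $p=5$. Now $TL_2(5)/\{\pm1\}\cong PGL_2(5)$ contains the class of $\mathrm{diag}(2,1)$, which acts on the unipotent Sylow $5$-subgroup by multiplication by $2$. A lift of it to $TL_2(5)$ normalizes the preimage of that subgroup, which is $C_{10}$ as $\{\pm1\}$ is central. So it normalizes the Sylow $5$-subgroup of $C_{10}$, which is a Sylow $5$-subgroup of $TL_2(5)$, and acts there by $2\ne\pm1$. This contradicts (7).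

So every group with $4$-periodic cohomology is in the list. $\square$

## 8. Proof of Theorem 1

Let $G$ have $4$-periodic cohomology. By Section 7, $G$ is in the list of Theorem 2.

* (I): a cyclic group is $\langle x\mid x^n\rangle$; otherwise use Proposition A.
* (II): Corollary B.
* (III) and (V): Proposition D.
* (IV): Proposition C.

In each case there are $n$ generators and $n$ relators with $n\le2$. This proves Theorem 1, and the conjecture is true. $\square$

The numbers cannot be improved. A presentation of positive deficiency has infinite abelianization, so a finite group has none, and the maximal deficiency is exactly $0$ for all these groups. One generator suffices if and only if $G$ is cyclic; so $Q_8$, for example, needs two, and the bound $n\le2$ is optimal.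

## 9. Every group in the list is $4$-periodic

This is the "if" half of Theorem 2, which Theorem 1 does not use. By Swan, *The $p$-period of a finite group*, Illinois J. Math. 4 (1960), for a group with periodic cohomology the period is the least common multiple of the $p$-periods. The $2$-period is $2$ for a cyclic and $4$ for a generalized quaternion Sylow $2$-subgroup. For $p$ odd with cyclic Sylow subgroup $P$ the $p$-period is $2|N_G(P)/C_G(P)|$. (Primes not dividing $|G|$ contribute nothing.)

**Step 1: Sylow subgroups.** In (I) the Sylow $2$-subgroup lies, up to conjugacy, in $C_N$ or is that of a cyclic group; in (II)–(V) it is $Q_{2^k}$, $Q_8$, $Q_{16}$, $Q_8$ respectively. The odd Sylow subgroups are cyclic. In (I) and (II) they lie in a cyclic normal subgroup or map injectively to $C_N$. In (III) and (IV) they map injectively to the quotient by $Q_8$, which is $C_{3^k}\times C_e$, respectively $D_{6r}\times C_e$. In (V) they have order $3$ or $5$ or lie in $C_e$. So all these groups have periodic cohomology by the theorem in Cartan–Eilenberg.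

**Step 2: $|N_G(P)/C_G(P)|\le2$ for $p$ odd.** Note that if $P$ maps injectively to a quotient of $G$, then an element normalizing $P$ acts on $P$ as its image acts on the image of $P$. In particular the action is trivial when the quotient is abelian.

* In (I) and (II), $P$ either lies in a normal cyclic subgroup on whose primary parts $G$ acts by $\pm1$, or (in (I)) maps injectively to the abelian quotient $C_N$. A cyclic group $G$ acts trivially on $P$.
* In (III), $P$ maps injectively to the abelian quotient by $Q_8$.
* In (IV), $P$ maps injectively to $D_{6r}\times C_e$. Its image lies in $C_{3r}$ or in $C_e$, since $\gcd(e,3r)=1$, and elements act there by $\pm1$.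
* In (V), for $p=5$ the normalizer in $SL_2(5)$ of the unipotent subgroup acts by squares $a^2\in\{\pm1\}$, and for $p=3$ we have $\mathrm{Aut}(C_3)=\{\pm1\}$. The factor $C_e$ is central, which also settles the primes dividing $e$.

So every $p$-period divides $4$, hence the period divides $4$, and $G$ has $4$-periodic cohomology. Together with Section 7 this proves Theorem 2. $\square$
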